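\title{Direct products of oriented graphs with small dichromatic number}

\begin{abstract}
The dichromatic number $\chi_a$ of a digraph is the least number of acyclic sets that partition its vertices, and $\chi_a(G\times H)\le\min\{\chi_a(G),\chi_a(H)\}$ holds for the direct product of any two digraphs. We show that equality can fail for oriented graphs, even of arbitrarily large girth. A short proof lifts Shitov's counterexamples to Hedetniemi's conjecture. A second construction, which does not use Shitov's theorem, shows that the failure is as bad as possible: for all $n_1,n_2\ge 2$ and $2\le k\le\min\{n_1,n_2\}$ there are oriented graphs $G,H$ of arbitrarily large girth with $\chi_a(G)=n_1$, $\chi_a(H)=n_2$ and $\chi_a(G\times H)=k$. This determines all triples $(\chi_a(G),\chi_a(H),\chi_a(G\times H))$ attained by oriented graphs.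
\end{abstract}

\section{The question and the results}\label{sec:intro}

All digraphs in this paper are finite and nonempty, with no loops and no multiple arcs. An \emph{oriented graph} is a digraph with no directed cycle of length $2$: of the two arcs $uv$ and $vu$ at most one is present. The \emph{girth} of an oriented graph is the girth of its underlying graph ($\infty$ for a forest). A set of vertices is \emph{acyclic} if the subdigraph that it induces has no directed cycle, and an \emph{acyclic $k$-coloring} is a map from the vertices to a set of $k$ colors all of whose classes are acyclic. The \emph{dichromatic number} $\chi_a(D)$ is the least $k$ such that $D$ has an acyclic $k$-coloring. Thus $\chi_a(D)=1$ exactly when $D$ has no directed cycle, and a directed cycle has dichromatic number $2$. The \emph{direct product} $G\times H$ has vertex set $V(G)\times V(H)$, with an arc from $(g,h)$ to $(g',h')$ if and only if $gg'$ is an arc of $G$ and $hh'$ is an arc of $H$. We write $[m]=\{1,\dots,m\}$.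

We identify a (simple) graph with its symmetric digraph, in which each edge $uv$ is replaced by the two arcs $uv$ and $vu$. In a graph every edge is a directed cycle of length $2$, so acyclic sets are independent sets and $\chi_a=\chi$. The direct product of two graphs is again a graph.

Two elementary facts are used throughout. First, a closed directed walk of positive length contains a directed cycle: take a shortest closed subwalk of positive length. Second, a set $S$ of vertices is acyclic if and only if it has a linear order in which all arcs go forward, or equivalently an integer \emph{height} function that strictly increases along the arcs inside $S$. A height function rules out directed cycles; conversely, a finite acyclic digraph has a vertex without in-neighbors, which we put first before repeating the argument on the rest.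

A \emph{homomorphism} $D'\to D$ is a map $V(D')\to V(D)$ that sends arcs to arcs.

\begin{lemma}\label{lem:hom}
If there is a homomorphism $\pi:D'\to D$, then $\chi_a(D')\le\chi_a(D)$. If $\pi:D'\to D$ and $\pi':H'\to H$ are homomorphisms, then so is $\pi\times\pi':D'\times H'\to D\times H$, and hence $\chi_a(D'\times H')\le\chi_a(D\times H)$.
\end{lemma}

\begin{proof}
A directed cycle inside $\pi^{-1}(S)$ maps to a closed directed walk of positive length inside $S$, which contains a directed cycle. So preimages of acyclic sets are acyclic, and acyclic colorings pull back along $\pi$. The second statement is the definition of the product.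
\end{proof}

The two projections of $G\times H$ are homomorphisms, so
\begin{equation}\label{eq:upper}
\chi_a(G\times H)\le\min\{\chi_a(G),\chi_a(H)\}
\end{equation}
for all digraphs $G,H$. The colorings behind \eqref{eq:upper} look at one coordinate only, and one asks whether anything is gained by looking at both. In the simplest cases nothing is. If $G=H$, the diagonal $\{(g,g)\}$ induces a copy of $G$ and equality holds. If the minimum in \eqref{eq:upper} is $1$, equality holds as well. If the minimum is at least $2$, then $G$ and $H$ contain directed cycles $g_0\dots g_{a-1}$ and $h_0\dots h_{b-1}$, and the vertices $(g_t,h_t)$, with indices read modulo $a$ and $b$, form a closed directed walk of length $\operatorname{lcm}(a,b)$; therefore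
\begin{equation}\label{eq:lower}
\min\{\chi_a(G),\chi_a(H)\}\ge 2\quad\Longrightarrow\quad\chi_a(G\times H)\ge 2 ,
\end{equation}
and equality holds in \eqref{eq:upper} when the minimum is $2$. For graphs the same walk gives one more step: if $\chi(G),\chi(H)\ge3$, we can take $a$ and $b$ odd, the closed walk has odd length, and so $\chi(G\times H)\ge3$.

For graphs, equality in \eqref{eq:upper} is Hedetniemi's conjecture, and Shitov \cite{Shitov} gave counterexamples to it. These show that equality can fail for digraphs, but they consist entirely of directed cycles of length $2$. This leads to the question that we answer, which comes from Costa and Silva \cite{CS}: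
\begin{quote}
\emph{Is $\chi_a(G\times H)=\min\{\chi_a(G),\chi_a(H)\}$ for all oriented graphs $G$ and $H$?}
\end{quote}
The cases above suggest that, whatever happens for large values, the value $\chi_a(G\times H)=2$ should force one factor to have dichromatic number $2$, as it does for graphs. The answer to the question is no, and this weaker guess is wrong too.

\begin{theorem}\label{thm:fail}
For every $g\ge3$ there are oriented graphs $G,H$ of girth at least $g$ with $\chi_a(G\times H)<\min\{\chi_a(G),\chi_a(H)\}$.
\end{theorem}

\begin{theorem}\label{thm:triples}
Let $g\ge3$, $n_1,n_2\ge2$ and $2\le k\le\min\{n_1,n_2\}$. There are oriented graphs $G,H$ of girth at least $g$ with $\chi_a(G)=n_1$, $\chi_a(H)=n_2$ and $\chi_a(G\times H)=k$. In particular, $k=2$ is possible for all $n_1,n_2\ge2$.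
\end{theorem}

Theorem~\ref{thm:fail} is contained in Theorem~\ref{thm:triples}. We state it separately because it has a short proof from Shitov's theorem, whereas the proof of Theorem~\ref{thm:triples} is longer and does not use that theorem. Theorem~\ref{thm:triples} is sharp.

\begin{corollary}\label{cor:class}
The triples $(\chi_a(G),\chi_a(H),\chi_a(G\times H))$ attained by oriented graphs $G,H$ are exactly the triples $(n_1,n_2,k)$ with $2\le k\le\min\{n_1,n_2\}$ and the triples $(n_1,n_2,1)$ with $\min\{n_1,n_2\}=1$. In particular, the value of $\min\{\chi_a(G),\chi_a(H)\}$ forces equality in \eqref{eq:upper} exactly when it is at most $2$.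
\end{corollary}

\begin{proof}
By \eqref{eq:upper} and \eqref{eq:lower} no other triple occurs. Triples of the first kind are attained by Theorem~\ref{thm:triples}. For the second kind, take $K_1$ as one factor, so that the product has no arcs, and as the other an oriented graph of the required dichromatic number $n$, which Lemma~\ref{lem:lift} below produces from the complete graph $K_n$.
\end{proof}

Section~\ref{sec:lift} shows that any digraph can be replaced by an oriented graph of large girth that maps to it and has the same dichromatic number; this proves Theorem~\ref{thm:fail} and reduces Theorem~\ref{thm:triples} to finding a graph $D$ and a digraph $H$, both with large dichromatic number, such that $\chi_a(D\times H)\le2$. Section~\ref{sec:patterns} builds $H$ from a family of $2$-colorings of $D$ and works out the case where $D$ is the $9$-cycle. Sections~\ref{sec:gamma} and~\ref{sec:sphere} construct such families for graphs of large chromatic number, and Section~\ref{sec:final} adjusts the three numbers to their prescribed values.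

\section{Lifting to oriented graphs of large girth}\label{sec:lift}

We replace each vertex of a given digraph by a large set and each arc by a sparse random set of arcs. The density is chosen so low that there are few short cycles and so high that any two sets of linear size still see an arc. We allow parallel arcs in the template, because Section~\ref{sec:gamma} needs them.

\begin{lemma}\label{lem:random}
Let $Q,R$ be finite nonempty sets with maps $\operatorname{tail},\operatorname{head}:R\to Q$ such that $\operatorname{tail}(r)\ne\operatorname{head}(r)$ for all $r\in R$. Let $g\ge3$ and $0<\delta\le1$. There are an integer $n\ge1$, disjoint sets $V_a$ $(a\in Q)$ of size $n$, and sets $E_r\subseteq V_{\operatorname{tail}(r)}\times V_{\operatorname{head}(r)}$ $(r\in R)$ such that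
\begin{enumerate}
\item[(a)] the multigraph on $\bigcup_a V_a$ with one edge $xy$ for each $r\in R$ and each $(x,y)\in E_r$ has no cycle of length $\ell$ with $2\le\ell<g$, where two parallel edges count as a cycle of length $2$;
\item[(b)] if $r\in R$, $A\subseteq V_{\operatorname{tail}(r)}$, $B\subseteq V_{\operatorname{head}(r)}$ and $|A|,|B|\ge\delta n$, then $E_r\cap(A\times B)\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q=|Q|$ and $\rho=|R|$. Start with parts of size $2n$. A \emph{potential edge} is a triple $(r,x,y)$ with $x$ in the part of $\operatorname{tail}(r)$ and $y$ in the part of $\operatorname{head}(r)$; include each one independently with probability $p=n^{-1+1/g}$.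

A potential cycle of length $\ell\ge2$ is determined by a sequence of $\ell$ of the $2qn$ vertices and a choice, for each cyclically consecutive pair, of one of at most $\rho$ potential edges between them. Its $\ell$ edges are distinct, so it is present with probability $p^\ell$. Since $np=n^{1/g}$, the expected number of cycles of lengths $2,\dots,g-1$ is at most
\[
\sum_{\ell=2}^{g-1}(2qn\rho p)^\ell\le g\,(2q\rho)^g\,n^{(g-1)/g}=o(n),
\]
and by Markov's inequality the probability that there are $n$ or more of them tends to $0$.

A part has $4^n$ subsets. For fixed $r$ and fixed sets $A,B$ of size $\lceil\delta n\rceil$ in the two parts, $E_r$ misses $A\times B$ with probability at most $(1-p)^{\delta^2n^2}\le\exp(-p\,\delta^2n^2)$. So the probability that this happens for some $r,A,B$ is at most $\rho\,16^n\exp(-\delta^2n^{1+1/g})$, which tends to $0$.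

For large $n$ fix an outcome in which neither bad event occurs. Delete one vertex from each short cycle. Fewer than $n$ vertices are deleted, so we can then keep exactly $n$ vertices in each part, with all edges among the kept vertices. Now (a) holds, and (b) holds because sets $A,B$ of kept vertices of size at least $\delta n$ contain subsets of size $\lceil\delta n\rceil$.
\end{proof}

\begin{lemma}[Lifting]\label{lem:lift}
For every digraph $D$ and every $g\ge3$ there is an oriented graph $D'$ of girth at least $g$ with a homomorphism $D'\to D$ and $\chi_a(D')=\chi_a(D)$.
\end{lemma}

We call such a $D'$ a \emph{lift} of $D$. The difficulty is the lower bound on $\chi_a(D')$. Given a coloring of $D'$ with too few colors, majority vote produces a directed cycle of $D$ above which one color occupies a large set in every part, and (b) gives arcs between consecutive large sets. But these arcs need not join up: the head of one need not be the tail of the next. We do not look for a cycle; we order the color class and show that the medians of the large sets would increase all the way around.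

\begin{proof}
If $\chi_a(D)=1$, take $D'=K_1$. Otherwise let $k=\chi_a(D)-1\ge1$; then $D$ has an arc. Apply Lemma~\ref{lem:random} with $Q=V(D)$, with $R$ the arc set of $D$, and with $\delta=1/(2k)$. Let $D'$ have vertex set $\bigcup_vV_v$ and arc set $\bigcup_rE_r$. By (a), $D'$ has no two opposite arcs, since these would be parallel edges, and its girth is at least $g$. The map sending $V_v$ to $v$ is a homomorphism, so $\chi_a(D')\le\chi_a(D)$ by Lemma~\ref{lem:hom}.

Suppose that $D'$ has an acyclic $k$-coloring, and put $m=\lceil n/k\rceil$. For each $v\in V(D)$ pick a color $c(v)$ that occurs on at least $m$ vertices of $V_v$. Since $k<\chi_a(D)$, the coloring $c$ of $D$ is not acyclic: there are a color $c$ and a directed cycle $v_1\dots v_\ell$ of $D$ with $c(v_i)=c$ for all $i$. Choose $A_i\subseteq V_{v_i}$ of color $c$ with $|A_i|=m$. Let $\prec$ be a linear order of the class of $c$ in which all arcs go forward. Let $L_i$ and $U_i$ be the first and the last $\lceil m/2\rceil$ elements of $A_i$, and let $\mu_i$ be the element in position $\lceil m/2\rceil$. Every $y\in L_i$ satisfies $y\preceq\mu_i$. The first element of $U_i$ is in position $\lfloor m/2\rfloor+1\ge\lceil m/2\rceil$,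 so every $x\in U_i$ satisfies $x\succeq\mu_i$. As $\lceil m/2\rceil\ge n/(2k)=\delta n$, property (b) gives an arc from some $x\in U_i$ to some $y\in L_{i+1}$, and then $\mu_i\preceq x\prec y\preceq\mu_{i+1}$. This holds for all $i$ modulo $\ell$, so $\mu_1\prec\mu_2\prec\dots\prec\mu_\ell\prec\mu_1$, a contradiction.
\end{proof}

Lifting both factors keeps their dichromatic numbers and, by Lemma~\ref{lem:hom}, does not increase that of the product. So every counterexample among digraphs yields one among oriented graphs.

\begin{proof}[Proof of Theorem~\ref{thm:fail}]
Shitov \cite{Shitov} gives graphs $G_0,H_0$ with $\chi(G_0\times H_0)<\min\{\chi(G_0),\chi(H_0)\}$. Let $G,H$ be lifts of $G_0,H_0$ of girth at least $g$. Then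
\[
\chi_a(G\times H)\le\chi_a(G_0\times H_0)<\min\{\chi_a(G_0),\chi_a(H_0)\}=\min\{\chi_a(G),\chi_a(H)\}.\qedhere
\]
\end{proof}

This argument cannot give the value $2$ with $n_1,n_2\ge3$, since we saw that $\chi(G_0\times H_0)\ge3$ for graphs with $\chi(G_0),\chi(H_0)\ge3$. At least one factor must not be symmetric before lifting. In what follows the first factor $D$ is a graph and the second factor $H$ is a digraph built from it.

\section{Patterns, blocking and heights}\label{sec:patterns}

Let $D$ be a graph; we write $v\sim v'$ for adjacency. A \emph{pattern} on $D$ is a map $X:V(D)\to\{0,1\}$. A $2$-coloring of $D\times H$ is the same as a choice of a pattern $X_y$ for each vertex $y$ of $H$: the vertex $(v,y)$ gets color $X_y(v)$. We call $V(D)\times\{y\}$ the \emph{layer} of $y$. We want this coloring to be acyclic although $H$ has many directed cycles. Going around a directed cycle of $H$, each of the two colors must therefore be stopped somewhere.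

\subsection*{The $9$-cycle}

Let $D=C_9$, with vertices $0,\dots,8$ in cyclic order, so $\chi(D)=3$. Consider three patterns:
\[
\begin{array}{c|ccccccccc}
v&0&1&2&3&4&5&6&7&8\\ \hline
X_1&1&0&0&1&0&1&0&1&0\\
X_2&0&1&0&1&0&1&1&0&1\\
X_3&1&1&1&1&0&0&0&0&0
\end{array}
\]
The only monochromatic edge of $X_1$ is $12$, of color $0$; the only monochromatic edge of $X_2$ is $56$, of color $1$; and $X_3$ equals $1$ on the neighbors $0,1,2,3$ of the vertices $1,2$ and equals $0$ on the neighbors $4,5,6,7$ of the vertices $5,6$.

Let $Z$ be the directed triangle $z_1z_2z_3$ and give its vertices the patterns $X_1,X_1,X_3$. A directed cycle of $C_9\times Z$ projects to a closed walk that goes around $Z$, so it contains a path $(v_1,z_1)\to(v_2,z_2)\to(v_3,z_3)$ with $v_1\sim v_2\sim v_3$. This path does not have color $1$, because $X_1$ has no edge of color $1$. If it had color $0$, then $v_1v_2$ would be the edge $12$, so $v_3\in\{0,1,2,3\}$ and $X_3(v_3)=1$. Hence the coloring is acyclic. The patterns $X_2,X_2,X_3$ on the triangle also give an acyclic coloring: color $0$ cannot pass from the first layer to the second, and a path of color $1$ through the three layers would have $v_2\in\{5,6\}$,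 $v_3\in\{4,5,6,7\}$ and $X_3(v_3)=0$. Finally, put the patterns $X_1,X_1,X_2,X_2$ on a directed $4$-cycle: color $1$ cannot pass from the first layer to the second, and color $0$ cannot pass from the third to the fourth.

So any two of the three patterns suffice to stop both colors around a directed cycle. Now imagine a digraph $H$ whose vertices carry the patterns $X_1,X_2,X_3$ and which contains many cycles of this kind. If a $2$-coloring of $H$ depended only on the pattern of a vertex, two of the three patterns would share a color and there would be a monochromatic directed cycle. Two things remain to be done: to force an arbitrary coloring of $H$ to depend only on the pattern, on a large enough part of $H$, and to keep the coloring of $D\times H$ acyclic when all these cycles overlap. Ramsey's theorem does the first and heights do the second.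

\subsection*{The general construction}

For a pattern $X$ and $c\in\{0,1\}$ let
\[
W^c(X)=\{v: X(v)=c\text{ and }X(v')=c\text{ for some }v'\sim v\}
\]
be the set of ends of the edges of color $c$. We write $X\to_cY$, and say that $Y$ \emph{blocks $X$ in color $c$}, if $Y(w)=1-c$ for every neighbor $w$ of every vertex of $W^c(X)$. Equivalently, there is no walk $v_1\sim v_2\sim v_3$ with $X(v_1)=X(v_2)=Y(v_3)=c$: color $c$ cannot pass through three consecutive layers with patterns $X,X,Y$. If $W^c(X)=\emptyset$, then $X\to_cY$ for every $Y$, including $Y=X$.

\begin{definition}\label{def:blocking}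
A family $X_1,\dots,X_M$ of patterns on $D$ is \emph{$m$-blocking} if for every map $F:[M]\to[m]$ there are indices $i_0,j_0,i_1,j_1$, not necessarily distinct, with $F(i_0)=F(j_0)=F(i_1)=F(j_1)$, $X_{i_0}\to_0X_{j_0}$ and $X_{i_1}\to_1X_{j_1}$.
\end{definition}

\begin{proposition}\label{prop:H}
Let $D$ be a graph with $\chi(D)\ge3$ that has an $m$-blocking family of patterns $X_1,\dots,X_M$. Then there is a digraph $H$ with $\chi_a(H)>m$ and $\chi_a(D\times H)\le2$.
\end{proposition}

A vertex of $H$ will consist of a pattern and of heights for the vertices of its layer, and we put in every arc that is compatible with the heights. Then the coloring of $D\times H$ is acyclic by construction, and the work is to find cycles in $H$. Along a cycle of $H$ the heights of color $c$ must drop somewhere, and blocking allows this in two steps, provided that each layer has two heights per color: an upper one for $W^c(X)$ and a lower one for the other vertices of color $c$. Between two layers with the same pattern $X$ only the upper heights are compared, so the lower height may drop. From a layer with pattern $X$ to one with pattern $Y$, where $X\to_cY$, only the lower height of the first layer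 is compared, so the upper height may drop.

\begin{proof}
Let $N$ be a large integer, fixed below. The vertices of $H$ are the tuples $y=(i;\ell_0,u_0,\ell_1,u_1)$ with $i\in[M]$ and $1\le\ell_0<u_0<\ell_1<u_1\le N$; we write $\ell_c(y)$, $u_c(y)$ for the coordinates. (The inequality $u_0<\ell_1$ only makes $y$ the same thing as an index together with a $4$-element subset of $[N]$.) For $v\in V(D)$ and such a $y$, put $c=X_i(v)$ and define the color $\kappa(v,y)=c$ and the height
\[
\eta(v,y)=\begin{cases}u_c(y)&\text{if }v\in W^c(X_i),\\ \ell_c(y)&\text{otherwise.}\end{cases}
\]
Call an ordered pair $(y,y')$ \emph{safe in color $c$} if $\eta(v,y)<\eta(v',y')$ whenever $v\sim v'$ and $\kappa(v,y)=\kappa(v',y')=c$. The arcs of $H$ are the pairs that are safe in both colors.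

\emph{$H$ has no loops.} Since $\chi(D)\ge3$, the pattern $X_i$ has a monochromatic edge $vv'$, of color $c$ say. Then $\eta(v,y)=\eta(v',y)=u_c(y)$, so $(y,y)$ is not safe in color $c$. This is the only use of the hypothesis $\chi(D)\ge3$; if $X_i$ were a proper coloring, $(y,y)$ would be safe in both colors.

\emph{$\chi_a(D\times H)\le2$.} Color $D\times H$ by $\kappa$. Along an arc whose ends have the same color, $\eta$ strictly increases, so both classes are acyclic.

\emph{Three rules for safety.} Let $y,y'$ have indices $i,i'$. The pair $(y,y')$ is safe in color $c$ in each of the following cases; in the verifications, $v\sim v'$ and $X_i(v)=X_{i'}(v')=c$.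
\begin{enumerate}
\item[(R1)] $u_c(y)<\ell_c(y')$. Indeed $\eta(v,y)\le u_c(y)<\ell_c(y')\le\eta(v',y')$.
\item[(R2)] $i=i'$ and $u_c(y)<u_c(y')$. Here $v,v'\in W^c(X_i)$, so the heights are $u_c(y)$ and $u_c(y')$.
\item[(R3)] $X_i\to_cX_{i'}$ and $\ell_c(y)<\ell_c(y')$. Here $v\notin W^c(X_i)$, since otherwise blocking would give $X_{i'}(v')=1-c$. So $\eta(v,y)=\ell_c(y)<\ell_c(y')\le\eta(v',y')$.
\end{enumerate}

\emph{$\chi_a(H)>m$.} Ramsey's theorem states that for all $r,s$ there is an $N$ such that every coloring of the $4$-element subsets of $[N]$ with $r$ colors admits an $s$-element set all of whose $4$-element subsets have the same color. Take $N$ for $r=m^M$ and $s=24$. Let $f:V(H)\to[m]$ be any map, and color $\{\ell_0<u_0<\ell_1<u_1\}$ with the vector $(f(i;\ell_0,u_0,\ell_1,u_1))_{i\in[M]}$. We obtain numbers $s_1<\dots<s_{12}<r_1<\dots<r_{12}$ and a map $F:[M]\to[m]$ such that $f(y)=F(i)$ for every vertex $y$ with index $i$ whose four heights are among these numbers. Take $i_0,j_0,i_1,j_1$ as in Definition~\ref{def:blocking} and define six vertices, listed with the rule and the inequality that make the pair $(y_t,y_{t+1})$ safe in each color ($y_7=y_1$):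
\[
\begin{array}{c|c|c|c||l|l}
&\text{index}&(\ell_0,u_0)&(\ell_1,u_1)&\text{to next, color }0&\text{to next, color }1\\ \hline
y_1&i_0&(s_{10},s_{11})&(r_4,r_5)&\text{(R2) }s_{11}<s_{12}&\text{(R1) }r_5<r_6\\
y_2&i_0&(s_1,s_{12})&(r_6,r_7)&\text{(R3) }s_1<s_2&\text{(R1) }r_7<r_8\\
y_3&j_0&(s_2,s_3)&(r_8,r_9)&\text{(R1) }s_3<s_4&\text{(R1) }r_9<r_{10}\\
y_4&i_1&(s_4,s_5)&(r_{10},r_{11})&\text{(R1) }s_5<s_6&\text{(R2) }r_{11}<r_{12}\\
y_5&i_1&(s_6,s_7)&(r_1,r_{12})&\text{(R1) }s_7<s_8&\text{(R3) }r_1<r_2\\
y_6&j_1&(s_8,s_9)&(r_2,r_3)&\text{(R1) }s_9<s_{10}&\text{(R1) }r_3<r_4
\end{array}
\]
The heights of color $0$ drop from $y_1$ to $y_3$ and climb elsewhere; those of color $1$ drop from $y_4$ to $y_6$ and climb elsewhere. So $y_1y_2\dots y_6$ is a directed cycle of $H$, and $f$ is constant on it because $F(i_0)=F(j_0)=F(i_1)=F(j_1)$. Hence $H$ has no acyclic $m$-coloring.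
\end{proof}

The cycle needs a blocking pair for each color inside one class of $F$. This is why Definition~\ref{def:blocking} asks for both: along a closed walk of $H$, a color for which only (R1) and (R2) are used has $u_c$ strictly increasing at every step, which is impossible.

\begin{example}\label{ex:C9}
The patterns $X_1,X_2,X_3$ on $C_9$ form a $2$-blocking family. We have $W^0(X_1)=\{1,2\}$, $W^1(X_1)=\emptyset$, $W^0(X_2)=\emptyset$ and $W^1(X_2)=\{5,6\}$, so
\[
X_1\to_1X_1,\qquad X_2\to_0X_2,\qquad X_1\to_0X_3,\qquad X_2\to_1X_3 .
\]
A map $F:[3]\to[2]$ identifies two indices. If $F(1)=F(2)$, use $X_2\to_0X_2$ and $X_1\to_1X_1$; if $F(1)=F(3)$, use $X_1\to_0X_3$ and $X_1\to_1X_1$; if $F(2)=F(3)$, use $X_2\to_0X_2$ and $X_2\to_1X_3$. Proposition~\ref{prop:H} gives a digraph $H$ with $\chi_a(H)\ge3$ and $\chi_a(C_9\times H)\le2$. Lifts of $C_9$ and $H$ are oriented graphs of dichromatic number at least $3$ whose product has dichromatic number $2$, which already answers the question.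
\end{example}

\section{A sparse scheme of blocking relations}\label{sec:gamma}

It remains to find $m$-blocking families, for every $m$, on graphs of arbitrarily large chromatic number. Two observations show what stands in the way.

First, blocking propagates:
\begin{equation}\label{eq:prop}
X\to_cY\quad\Longrightarrow\quad W^c(X)\subseteq W^{1-c}(Y),
\end{equation}
because both ends of an edge of color $c$ in $X$ are neighbors of vertices of $W^c(X)$ and so have color $1-c$ in $Y$. Thus $X\to_0Y\to_1Z$ imposes $W^0(X)\subseteq W^0(Z)$, and $X\to_0Y$ together with $X'\to_1Y$ imposes $W^0(X)\cap W^1(X')=\emptyset$. Second, the sets $W^c$ cannot all be small: a pattern $X$ is a proper $2$-coloring of $D$ minus $W^0(X)\cup W^1(X)$, so this union induces a subgraph of chromatic number at least $\chi(D)-2$.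

Example~\ref{ex:C9} runs into both. Suppose that $W^1(X_1)=W^0(X_2)=\emptyset$, $X_1\to_0X_3$ and $X_2\to_1X_3$ in a graph $D$. By \eqref{eq:prop} the sets $W^0(X_1)$ and $W^1(X_2)$ are disjoint, so their complements cover $V(D)$; each complement induces a bipartite graph, and hence $\chi(D)\le4$.

We therefore decide in advance which blocking relations to require. We record them in two arc sets $\Gamma_0,\Gamma_1$ on $[M]$, and we shall ask that $X_i\to_cX_j$ for $(i,j)\in\Gamma_c$. There must be enough arcs for Definition~\ref{def:blocking}. Directed paths must be short, so that requirements propagate only a bounded distance, and the girth must be large, so that requirements that start from a few indices never meet around a cycle.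

\begin{lemma}\label{lem:gamma}
For all $m,\gamma\ge1$ there are an integer $M$ and disjoint arc sets $\Gamma_0,\Gamma_1$ on $[M]$ such that the digraph $\Gamma$ with arc set $\Gamma_0\cup\Gamma_1$ satisfies:
\begin{enumerate}
\item[(i)] $\Gamma$ is an oriented graph of girth greater than $\gamma$;
\item[(ii)] $\Gamma$ has no directed cycle, and its directed paths have at most $m$ arcs;
\item[(iii)] for every $F:[M]\to[m]$ some class of $F$ contains both ends of an arc of $\Gamma_0$ and both ends of an arc of $\Gamma_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:random} with $Q=[m+1]$, with $R=\{(a,b,c):1\le a<b\le m+1,\ c\in\{0,1\}\}$, where $(a,b,c)$ has tail $a$ and head $b$, with $\delta=1/m$ and with $g=\gamma+2$. Identify $\bigcup_aV_a$ with $[M]$ and let $\Gamma_c=\bigcup_{a<b}E_{(a,b,c)}$. By (a) there are no parallel edges, so $\Gamma_0$ and $\Gamma_1$ are disjoint, and (i) holds. Every arc goes from a part of lower index to a part of higher index, which gives (ii). Given $F$, each $V_a$ has a value $c_a$ that $F$ takes at least $n/m$ times on it. Two of these $m+1$ values agree, say $c_a=c_b$ with $a<b$. Property (b), applied to $A=V_a\cap F^{-1}(c_a)$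 and $B=V_b\cap F^{-1}(c_a)$ with $r=(a,b,0)$ and with $r=(a,b,1)$, gives (iii).
\end{proof}

\section{Patterns on spheres}\label{sec:sphere}

The $9$-cycle can be drawn on the ninth roots of unity by joining $\zeta^k$ to $\zeta^{k\pm4}$, the two points nearest to $-\zeta^k$. Color $\zeta^0,\dots,\zeta^4$ with $0$ and the other four points with $1$. The only monochromatic edge is $\zeta^0\zeta^4$, so this is the pattern $X_1$ of Section~\ref{sec:patterns} after relabeling: $X_1$ is a half-circle. We generalize this picture. The graph $D$ will be a finite dense subset of the sphere $S^d=\{u\in\mathbb R^{d+1}:|u|=1\}$ with edges between nearly antipodal points; its chromatic number is at least $d+2$. A hemisphere $\{u:\langle a,u\rangle\ge0\}$ gives a pattern whose monochromatic edges lie near the equator $\langle a,u\rangle=0$. These sets are large, as Section~\ref{sec:gamma} requires, but for vectors $a_i$ in general position each point lies on at most $d$ equators. Hemispheres do not block each other, so we deform them.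

Fix $d,m\ge1$, and let $M,\Gamma_0,\Gamma_1,\Gamma$ be given by Lemma~\ref{lem:gamma} with $\gamma=d(4m+1)$. Let $a_i\in\mathbb R^{d+1}$ be the unit vector in the direction $(1,i,i^2,\dots,i^d)$ and put
\[
t_i(u)=|\langle a_i,u\rangle|\qquad(u\in S^d,\ i\in[M]).
\]
The functions $t_i$ are even, meaning $t_i(-u)=t_i(u)$, and $1$-Lipschitz. For $u=(u_0,\dots,u_d)\in S^d$ we have $t_i(u)=0$ exactly when $i$ is a root of the nonzero polynomial $u_0+u_1x+\dots+u_dx^d$, which happens for at most $d$ indices $i$. By compactness there is $\lambda>0$ with
\begin{equation}\label{eq:generic}
|\{i:t_i(u)\le\lambda\}|\le d\qquad\text{for all }u\in S^d;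
\end{equation}
otherwise there are points $u^{(n)}$ and sets $J_n$ of $d+1$ indices with $t_i(u^{(n)})\le1/n$ for $i\in J_n$, and along a subsequence with $J_n$ constant and $u^{(n)}$ convergent we get a point at which $d+1$ of the $t_i$ vanish.

The $i$-th pattern will record the sign of $\varphi_i(u)=\langle a_i,u\rangle+b_i(u)$, where $b_i$ is even and continuous: color $0$ where $\varphi_i\ge0$ and color $1$ where $\varphi_i<0$. Since $b_i$ is even, the two numbers $\varphi_i(u)$, $\varphi_i(-u)$ are $b_i(u)+t_i(u)$ and $b_i(u)-t_i(u)$ in some order. When edges join almost antipodal points, $X_i\to_0X_j$ becomes in the limit: if $\varphi_i\ge0$ at both $u$ and $-u$, then $\varphi_j<0$ at both. This is condition (C0) below, and (C1) is its mirror image. Both have a closed hypothesis and an open conclusion, so that they survive the passage from antipodal to nearly antipodal points.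

\begin{lemma}\label{lem:b}
There are even continuous functions $b_i:S^d\to\mathbb R$, $i\in[M]$, such that for every $u\in S^d$:
\begin{enumerate}
\item[(C0)] if $(i,j)\in\Gamma_0$ and $b_i(u)\ge t_i(u)$, then $b_j(u)<-t_j(u)$;
\item[(C1)] if $(i,j)\in\Gamma_1$ and $b_i(u)\le-t_i(u)$, then $b_j(u)>t_j(u)$.
\end{enumerate}
\end{lemma}

The choice $b_i=0$ makes both hypotheses false wherever $t_i>0$. So in a small region only the at most $d$ indices with $t_i$ vanishing cause trouble. Such an index forces its out-neighbors $j$ to move $b_j$ away from $0$, these may force their own out-neighbors, and so on, but for at most $m$ steps. The affected indices span a forest, and on a forest the functions can be defined one at a time, each subject to a single one-sided inequality. To glue the local solutions we extend them over the simplices of a fine triangulation.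

\begin{proof}
\emph{The triangulation.} The boundary of the cross-polytope $\{x\in\mathbb R^{d+1}:\sum|x_i|\le1\}$ is a simplicial complex invariant under $x\mapsto-x$. Each face $\Phi$ lies in a closed orthant and avoids $0$, so $\Phi\cap(-\Phi)=\emptyset$. Iterated barycentric subdivision preserves the symmetry and makes the diameters of the simplices tend to $0$, and radial projection onto $S^d$ is a uniformly continuous homeomorphism that commutes with $x\mapsto-x$. So $S^d$ has a finite triangulation, whose closed cells we call simplices, such that $-\sigma$ is a simplex, $\sigma\cap(-\sigma)=\emptyset$ and $\operatorname{diam}\sigma\le\lambda$ for every simplex $\sigma$.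

\emph{The active indices.} For a simplex $\sigma$ let $I(\sigma)$ be the set of $i$ such that $t_i$ vanishes at some point of $\sigma$. If $u\in\sigma$ and $i\in I(\sigma)$, then $t_i(u)\le\operatorname{diam}\sigma\le\lambda$, so $|I(\sigma)|\le d$ by \eqref{eq:generic}. Let $S(\sigma)\supseteq I(\sigma)$ be the set of vertices of $\Gamma$ reachable from $I(\sigma)$ by directed paths, of length $0$ included. Then $S(\sigma)$ contains the out-neighbors of its elements, $S(-\sigma)=S(\sigma)$, and $S(\tau)\subseteq S(\sigma)$ for every face $\tau$ of $\sigma$.

\emph{The underlying graph $\Lambda$ of $\Gamma[S(\sigma)]$ is a forest.} Suppose not, and let $Z$ be a shortest cycle of $\Lambda$; its length $\ell$ exceeds $d(4m+1)$ by Lemma~\ref{lem:gamma}(i). The distance in $\Lambda$ between two vertices $x,y$ of $Z$ equals their distance along $Z$: if a path $P$ from $x$ to $y$ were shorter than the shorter arc $P'$ of $Z$, then $P\neq P'$ and $P\cup P'$ would contain a cycle of length at most $|P|+|P'|<2|P'|\le\ell$. Assign to each vertex of $Z$ an element of $I(\sigma)$ from which it is reachable. The directed path lies in $S(\sigma)$ and has at most $m$ arcs by Lemma~\ref{lem:gamma}(ii).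 So vertices of $Z$ assigned to the same element are pairwise at distance at most $2m$ in $\Lambda$, hence along $Z$, and there are at most $4m+1$ of them. Therefore $\ell\le d(4m+1)$, a contradiction.

\emph{The induction.} We define $b=(b_i)_{i\in[M]}$ simplex by simplex in order of increasing dimension, treating $\sigma$ and $-\sigma$ in one step, so that $b$ is even and continuous on the union of the treated simplices and each treated simplex $\tau$ satisfies
\begin{enumerate}
\item[($\alpha$)] $b_j=0$ on $\tau$ for all $j\notin S(\tau)$;
\item[($\beta$)] (C0) and (C1) hold at all points of $\tau$.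
\end{enumerate}
Given ($\alpha$), only arcs with both ends in $S(\tau)$ need to be checked for ($\beta$). Indeed, if $(i,j)$ is an arc with $i\notin S(\tau)$, then $b_i=0$ and $t_i>0$ on $\tau$, so the hypotheses of (C0) and (C1) are false; and if $i\in S(\tau)$, then $j\in S(\tau)$.

Let $\sigma$ be the next simplex. It meets the treated simplices exactly in the union $\partial\sigma$ of its proper faces, a closed set that is empty if $\sigma$ is a point. For $j\notin S(\sigma)$ set $b_j=0$ on $\sigma$; this agrees with the values on a face $\tau$ by ($\alpha$), since $j\notin S(\tau)$. Root each component of the forest $\Lambda$ and list $S(\sigma)$ as $j_1,\dots,j_r$ by increasing distance from the roots. Each element is adjacent to at most one earlier element, its parent, and by exactly one arc because $\Gamma$ is an oriented graph and $\Gamma_0\cap\Gamma_1=\emptyset$. We extend $b_{j_1},\dots,b_{j_r}$ to $\sigma$ in this order, and when we extend $s=b_{j_l}$ we secure the condition of the arc $(i,j)$ between $j_l$ and its parent. Every arc inside $S(\sigma)$ is treated in this way, when its later end is reached. The function of the parent is already defined on $\sigma$, and the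 condition reads as follows, the cases $j_l=i$ being contrapositives:
\[
\begin{array}{c|c|c|c}
\text{arc }(i,j)\text{ in}&j_l&\text{requirement on }E&E\subseteq\sigma\\ \hline
\Gamma_0&j&s<-t_j&\{b_i\ge t_i\}\\
\Gamma_0&i&s<t_i&\{b_j\ge-t_j\}\\
\Gamma_1&j&s>t_j&\{b_i\le-t_i\}\\
\Gamma_1&i&s>-t_i&\{b_j\le t_j\}
\end{array}
\]
In each case $E$ is closed, the requirement is $s<\theta$ on $E$ or $s>\theta$ on $E$ for a continuous function $\theta$, and it holds on $E\cap\partial\sigma$ by ($\beta$) for the faces of $\sigma$.

If $\sigma$ is a point, choose any value of $s$ that meets the requirement. Otherwise, by the Tietze extension theorem (a continuous real function on a closed subset of a compact metric space extends continuously to the whole space), let $\tilde s$ be a continuous extension of $s|_{\partial\sigma}$ to $\sigma$. If $j_l$ is a root, take $s=\tilde s$. Suppose the requirement is $s<\theta$ on $E$. The set $E'=\{x\in E:\tilde s(x)\ge\theta(x)\}$ is compact and disjoint from $\partial\sigma$. If $E'=\emptyset$, take $s=\tilde s$. If not, the continuous function $\psi(x)=\operatorname{dist}(x,\partial\sigma)$ has a minimum $\psi_0>0$ on $E'$; choose $C>0$ with $C\psi_0>\max_{E'}(\tilde s-\theta)$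 and put $s=\tilde s-C\psi$. Then $s=\tilde s$ on $\partial\sigma$, $s\le\tilde s<\theta$ on $E\setminus E'$, and $s\le\tilde s-C\psi_0<\theta$ on $E'$. If the requirement is $s>\theta$ on $E$, apply this to $-s$ and $-\theta$.

Now ($\alpha$) and ($\beta$) hold on $\sigma$. Define $b$ on $-\sigma$ by $b(-u)=b(u)$. This is consistent because $-\sigma$ is disjoint from $\sigma$ and $b$ is even on the simplices treated earlier, which include the faces of $\sigma$ and $-\sigma$; conditions ($\alpha$) and ($\beta$) carry over because the $t_i$ are even and $S(-\sigma)=S(\sigma)$. A function that is continuous on each of finitely many closed sets is continuous on their union, so the induction continues. When all simplices are treated, $b$ has the required properties.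
\end{proof}

The forest property is what makes the extension step possible: with two earlier neighbors, $s$ could be required to lie below $-t_j$ on one closed set and above $t_j$ on another, which is impossible at a common point.

\begin{proposition}\label{prop:D}
For all $d,m\ge1$ there is a graph $D$ with $\chi(D)\ge d+2$ that has an $m$-blocking family of patterns.
\end{proposition}

\begin{proof}
With $\Gamma$, $a_i$, $b_i$ as above let $\varphi_i(u)=\langle a_i,u\rangle+b_i(u)$, and for $u\in S^d$ put $X_i(u)=0$ if $\varphi_i(u)\ge0$ and $X_i(u)=1$ if $\varphi_i(u)<0$.

\emph{Claim.} There is $\varepsilon\in(0,2)$ such that for $c\in\{0,1\}$, $(i,j)\in\Gamma_c$ and all $u,v,w\in S^d$ with $|u+v|<\varepsilon$ and $|u+w|<\varepsilon$, it is not the case that $X_i(u)=X_i(v)=X_j(w)=c$.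

Suppose that no such $\varepsilon$ exists. Then for each $n\ge1$ there are an arc and a triple $u_n,v_n,w_n$ that violate the statement with $\varepsilon=1/n$. There are finitely many arcs and $S^d$ is compact, so along a subsequence the arc $(i,j)\in\Gamma_c$ is fixed and $u_n\to u$; then $v_n,w_n\to-u$. If $c=0$, continuity gives $\varphi_i(u)\ge0$, $\varphi_i(-u)\ge0$ and $\varphi_j(-u)\ge0$. As $b_i$ and $b_j$ are even, the first two inequalities say $b_i(u)\ge\mp\langle a_i,u\rangle$, that is $b_i(u)\ge t_i(u)$, and the third says $b_j(u)\ge\langle a_j,u\rangle\ge-t_j(u)$. This contradicts (C0). If $c=1$, continuity gives $\varphi_i(u)\le0$, $\varphi_i(-u)\le0$ and $\varphi_j(-u)\le0$, so $b_i(u)\le-t_i(u)$ and $b_j(u)\le\langle a_j,u\rangle\le t_j(u)$. This contradicts (C1), and the claim is proved.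

By compactness there is a finite set $V\subset S^d$ such that every point of $S^d$ is within distance $\varepsilon/3$ of $V$. Let $D$ be the graph on $V$ with $u\sim v$ if and only if $|u+v|<\varepsilon$; it has no loops because $|u+u|=2>\varepsilon$.

\emph{$\chi(D)\ge d+2$.} The Lyusternik--Shnirelman theorem states that if $S^d$ is covered by $d+1$ closed sets, one of them contains a pair of antipodal points. Given a coloring of $V$ with $d+1$ colors, let $F_c$ be the set of points of $S^d$ at distance at most $\varepsilon/3$ from some vertex of color $c$. These $d+1$ closed sets cover $S^d$, so some $F_c$ contains $u$ and $-u$. There are vertices $x,y$ of color $c$ with $|x-u|\le\varepsilon/3$ and $|y+u|\le\varepsilon/3$. Then $|x+y|\le2\varepsilon/3<\varepsilon$, so $x\sim y$ and the coloring is not proper.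

\emph{Blocking.} Restrict the $X_i$ to $V$. For $(i,j)\in\Gamma_c$ the claim says that $D$ has no walk $v\sim u\sim w$ with $X_i(v)=X_i(u)=X_j(w)=c$, that is, $X_i\to_cX_j$. By Lemma~\ref{lem:gamma}(iii) the family $X_1,\dots,X_M$ is $m$-blocking.
\end{proof}

\section{Prescribing the three numbers}\label{sec:final}

The constructions so far give lower bounds for the factors and the upper bound $2$ for the product. We bring the factors down to their exact values by deleting vertices, and we raise the product to $k$ by adding a common component.

\begin{proof}[Proof of Theorem~\ref{thm:triples}]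
Let $d=\max\{1,n_1-2\}$ and $m=n_2-1\ge1$. Proposition~\ref{prop:D} gives a graph $D$ with $\chi(D)\ge d+2=\max\{3,n_1\}$ and an $m$-blocking family, and Proposition~\ref{prop:H} then gives a digraph $H_0$ with $\chi_a(H_0)\ge n_2$ and $\chi_a(D\times H_0)\le2$. Let $D',H'$ be lifts of $D,H_0$ of girth at least $g$ (Lemma~\ref{lem:lift}). Then $\chi_a(D')\ge n_1$, $\chi_a(H')\ge n_2$, and $\chi_a(D'\times H')\le2$ by Lemma~\ref{lem:hom}.

Deleting a vertex lowers $\chi_a$ by at most $1$, since the vertex can be given a new color, and a single vertex has $\chi_a=1$. Deleting vertices one at a time, we find induced subdigraphs $G_1\subseteq D'$ and $H_1\subseteq H'$ with $\chi_a(G_1)=n_1$ and $\chi_a(H_1)=n_2$. They are oriented graphs of girth at least $g$, and $\chi_a(G_1\times H_1)\le2$ because the inclusions are homomorphisms.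

Let $T$ be a lift of the complete graph $K_k$ of girth at least $g$, so $\chi_a(T)=k$, and let $G=G_1\sqcup T$ and $H=H_1\sqcup T$ be disjoint unions. These are oriented graphs of girth at least $g$. The dichromatic number of a disjoint union is the maximum over its parts, so $\chi_a(G)=n_1$ and $\chi_a(H)=n_2$ because $k\le\min\{n_1,n_2\}$. The product $G\times H$ is the disjoint union of $G_1\times H_1$, $G_1\times T$, $T\times H_1$ and $T\times T$. The first has dichromatic number at most $2\le k$, the other three at most $\chi_a(T)=k$ by \eqref{eq:upper}, and $T\times T$ contains the diagonal copy of $T$, so $\chi_a(T\times T)\ge k$. Hence $\chi_a(G\times H)=k$.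
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
I.~L. Costa, A.~S.~F. Silva,
\emph{Acyclic Coloring of Products of Digraphs and of Digraphs with Bounded Treewidth},
arXiv:2204.14212 (2022).

\bibitem{Shitov}
Shitov,
\emph{Counterexamples to Hedetniemi's conjecture},
Ann. of Math. 190 (2019), 663--667.

\end{thebibliography}
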